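# Fields closed under radicals and the constant functor $\mathrm{SH}\to\mathrm{SH}_L$

## 1. The solvable closure of a finitely generated field

Let $K_0$ be a field of characteristic $0$ that is finitely generated over $\mathbb Q$, with a fixed algebraic closure.

**Definition 1.1.** $K_0^{\rm solv}$ is the compositum, in the algebraic closure, of all finite Galois extensions $F/K_0$ with solvable Galois group.

If $F$ and $F'$ are two such extensions, then $FF'/K_0$ is Galois and its group embeds into $\mathrm{Gal}(F/K_0)\times\mathrm{Gal}(F'/K_0)$, so it is solvable. Hence $K_0^{\rm solv}$ is the directed union of the fields $F$. For example, $\mathbb Q^{\rm solv}$ contains $i$, all roots of unity, $\sqrt[3]{2}$, $\sqrt{1+\sqrt[3]2}$, and so on.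

Recall that a field $K$ has cohomological dimension $\mathrm{cd}(K)\le d$ if $H^a(G_K,M)=0$ for all $a>d$ and all torsion discrete modules $M$ over the absolute Galois group $G_K$. An algebraically closed field has $\mathrm{cd}=0$. The field $\mathbb R$ has $\mathrm{cd}=\infty$, since $H^a(\mathbb Z/2,\mathbb Z/2)\ne0$ for all $a\geq 0$. The field $\mathbb Q(i)$ has $\mathrm{cd}=2$. Passing to an algebraic extension, that is, to a closed subgroup of $G_K$, does not increase $\mathrm{cd}$.

**Lemma 1.2.** Let $K=K_0^{\rm solv}$. Then $K^\times$ is divisible and $K$ has finite cohomological dimension.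

*Proof.* Let $a\in K^\times$ and $n\ge1$. Then $a$ lies in some finite Galois solvable $F/K_0$. Let $E$ be the splitting field over $F$ of
$$\prod_{\sigma\in\mathrm{Gal}(F/K_0)}(x^n-\sigma a).$$
This polynomial has coefficients in $K_0$, and $F$ is itself a splitting field over $K_0$, so $E/K_0$ is Galois. The extension $F(\mu_n)/F$ is abelian, and $E/F(\mu_n)$ is obtained by adjoining $n$-th roots in the presence of $\mu_n$, so it is abelian too. Since $\mathrm{Gal}(F/K_0)$ is solvable, so is $\mathrm{Gal}(E/K_0)$. Thus $E\subset K$, and $a$ has an $n$-th root in $K$.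

Since $K_0(i)/K_0$ is abelian, $K_0(i)\subset K$. Therefore $\mathrm{cd}(K)\le\mathrm{cd}(K_0(i))\le\operatorname{trdeg}(K_0/\mathbb Q)+2$ (Serre, *Galois Cohomology*, Ch. II §4). ∎

**Lemma 1.3.** $\mathbb Q^{\rm solv}$ is not algebraically closed.

*Proof.* The polynomial $f=x^5-x-1$ has Galois group $S_5$ over $\mathbb Q$. Indeed, it is irreducible modulo $5$ (Artin–Schreier), so the group contains a $5$-cycle. Modulo $2$ we have $f=(x^2+x+1)(x^3+x^2+1)$ with distinct irreducible factors, so the group contains an element of cycle type $(2,3)$, whose cube is a transposition. A $5$-cycle and a transposition generate $S_5$. If a root of $f$ lay in $\mathbb Q^{\rm solv}$, it would lie in a finite Galois solvable $F/\mathbb Q$. By normality $F$ would contain the splitting field of $f$, and $S_5$ would be a quotient of a solvable group, which is absurd. ∎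

These fields serve a question from J. Heller, K. Ormsby, "Galois equivariance and stable motivic homotopy theory", arXiv:1401.4728 (2014). Classical stable homotopy theory maps to stable motivic homotopy theory over $L$. When $L$ is algebraically closed of characteristic $0$, nothing is lost and nothing is added on the image. Does this property force $L$ to be algebraically closed? The field $\mathbb Q^{\rm solv}$ will show that it does not. The fields $K_0^{\rm solv}$ are also the pieces from which every field with divisible multiplicative group is assembled, and this leads to an exact criterion.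

## 2. The functor $c^*_{L/L}$ and the divisibility criterion

All fields have characteristic $0$. $\mathrm{SH}$ is the stable homotopy category, with sphere $S$. $\mathrm{SH}_L$ is the stable motivic homotopy category: pointed spaces over smooth $L$-schemes, Nisnevich-locally, with $\mathbb A^1$ contracted and $\mathbb P^1$ inverted. Its unit is $1=1_L$. There are two circles, the simplicial one $S^{1,0}$ and $S^{1,1}=\mathbb G_m$. Write $\pi_{a,b}E=[S^{a,b},E]$; the second index is the *weight*. $\Sigma$ without index means $\Sigma^{1,0}$.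

The functor $c^*_{L/L}:\mathrm{SH}\to\mathrm{SH}_L$ is induced by regarding a pointed simplicial set as a constant motivic space. It is exact, symmetric monoidal, and preserves coproducts. It sends $\Sigma^nS$ to $S^{n,0}$, and the Moore spectrum $S/p$ to the cofiber $1/p$ of $p$ on $1$. If $f:\operatorname{Spec}L'\to\operatorname{Spec}L$ is a field extension, then $f^*c^*_{L/L}\cong c^*_{L'/L'}$.

More generally, for $L/k$ finite Galois with group $G$, there is a functor $c^*_{L/k}:\mathrm{SH}_G\to\mathrm{SH}_k$ from $G$-equivariant stable homotopy theory. It is induced by the Galois correspondence and sends the orbit $G/H$ to $\operatorname{Spec}L^H$.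

Call $L$ *quadratically closed* if $L^\times=L^{\times2}$. A field $k$ is *euclidean* if it is ordered and each positive element is a square, like $\mathbb R$.

**Fact 1** (Levine). If $L$ is algebraically closed of characteristic $0$, then $c^*_{L/L}$ is full and faithful.

**Fact 2.** If $c^*_{L/k}$ is full and faithful, then either $k$ is quadratically closed and $L=k$, or $k$ is euclidean and $L=k[i]$. In particular, if $c^*_{L/L}$ is full and faithful, then $L$ is quadratically closed.

The question: *for $L$ of characteristic $0$, is $c^*_{L/L}$ full and faithful if and only if $L$ is algebraically closed?* The "if" part is Fact 1. The "only if" part is false, because of $L=\mathbb Q^{\rm solv}$. The correct criterion is this.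

**Theorem 2.1.** Let $L$ be a field of characteristic $0$ with absolute Galois group $G_L$. The following are equivalent:

1. $c^*_{L/L}:\mathrm{SH}\to\mathrm{SH}_L$ is full and faithful;
2. $L^\times$ is a divisible group;
3. $L$ has no nontrivial finite abelian (equivalently: finite solvable Galois) extension;
4. $H^a(G_L,\mathbb Z/m)=0$ for all $a>0$, $m\ge1$;
5. $L$ is quadratically closed and $\pi_{2p-4,0}(1_L)\otimes\mathbb Z_{(p)}=0$ for every odd prime $p$.

**Complement 2.2.** If $L/k$ is finite Galois in characteristic $0$ and $c^*_{L/k}$ is full and faithful, then $L^\times$ is divisible.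

In the Complement, for $k$ euclidean and $L=k[i]$, only this necessary condition is asserted, not its sufficiency.

Full faithfulness is a statement about all spectra, and we first reduce it to the sphere.

**Lemma 2.3.** $c^*_{L/L}$ is full and faithful if and only if $\pi_n(S)\to\pi_{n,0}(1_L)$ is an isomorphism for all $n\in\mathbb Z$.

*Proof.* If $c^*$ is full and faithful, then $[\Sigma^nS,S]\to[S^{n,0},1_L]$ is bijective. Conversely, $c^*$ is exact, preserves coproducts, and sends the compact generator $S$ to the compact object $1_L$. So it has a right adjoint $c_*$, and $c_*$ preserves coproducts. The objects $X$ for which the unit $X\to c_*c^*X$ is an isomorphism therefore form a localizing subcategory. On $\pi_n$ the unit for $X=S$ is $\pi_n(S)\to[S^{n,0},1_L]=\pi_{n,0}(1_L)$, an isomorphism by hypothesis. So the subcategory contains $S$, and hence it is all of $\mathrm{SH}$. An invertible unit means that $c^*$ is full and faithful. ∎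

Some first cases. For $L=\mathbb C$ the functor is full and faithful by Fact 1. For $L=\mathbb Q$ or $\mathbb R$ it is not, by Fact 2. Now let $L=\mathbb Q^{\rm quad}$ be the union in $\overline{\mathbb Q}$ of all fields reached from $\mathbb Q$ by finite towers of quadratic extensions. It is quadratically closed, so Fact 2 does not exclude it. Every element of it has degree a power of $2$ over $\mathbb Q$, so $2$ is not a cube in it, because $x^3-2$ is irreducible over $\mathbb Q$. Thus $L^\times$ is not divisible, and Theorem 2.1 says that full faithfulness fails. Section 8 will locate the failure at $p=3$, in $\pi_{2,0}$.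

## 3. Slices: how weight-zero homotopy sees Galois cohomology

We need a device that breaks $\pi_{n,0}(1_L)$ into computable pieces.

**Slices.** For an integer $q$, the $q$-effective spectra form the localizing subcategory of $\mathrm{SH}_F$ generated by $\Sigma^{a+2q,q}X_+$ for $X$ smooth and $a\in\mathbb Z$. Each $E$ has a universal approximation $f_qE\to E$ by a $q$-effective spectrum. These form Voevodsky's slice tower $\cdots\to f_{q+1}E\to f_qE\to\cdots\to E$, with slices $s_qE=f_qE/f_{q+1}E$. Since $1$ is effective, $f_01=1$. The functors $f_q$, $s_q$ commute with filtered homotopy colimits, in particular with localization at a prime $p$. Since $S^{a,b}$ is compact, $\pi_{a,b}(E_{(p)})=\pi_{a,b}(E)\otimes\mathbb Z_{(p)}$.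

**Motivic cohomology.** $H\mathbb Z$ is the motivic cohomology ring spectrum and $H\mathbb Z/m$ is the cofiber of $m$ on it. For $A=\bigoplus_i\mathbb Z/m_i$ finite, $HA=\bigoplus_iH\mathbb Z/m_i$. Over a field $F$,
$$\pi_{a,b}(\Sigma^{c,d}HA)=H^{c-a,\,d-b}(F;A).\tag{3.1}$$

We use the following published results, for fields of characteristic $0$.

**Fact 3 (continuity).** If $F=\bigcup F_i$ is a filtered union of fields, then $\operatorname{colim}_i\pi_{n,0}(1_{F_i})\cong\pi_{n,0}(1_F)$ (Cisinski–Déglise, *Triangulated Categories of Mixed Motives*, Prop. 4.3.4; Hoyois, *From algebraic cobordism to motivic cohomology*, Lemma A.7).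

**Fact 4 (slices of the sphere).** $s_q(1)\cong\bigoplus_{s\ge0}\Sigma^{2q-s,q}H\mathbb Z\otimes\mathrm{Ext}^{s,2q}_{MU_*MU}(MU_*,MU_*)$, and $s_0(1)=H\mathbb Z$ (Levine, *A comparison of motivic and classical stable homotopy theories*; Röndigs–Spitzweck–Østvær, *The first stable homotopy groups of motivic spheres*, Thm. 2.12).

**Fact 5 (Ext groups).** Write $\mathrm{Ext}^{s,2q}$ for the group in Fact 4 (Ravenel, *Complex Cobordism and Stable Homotopy Groups of Spheres*, Ch. 4–5).

* It is finite for $q>0$ and zero for $s>q$. Also $\mathrm{Ext}^{0,0}=\mathbb Z$, and $\mathrm{Ext}^{s,0}=0$ for $s>0$.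
* For $p$ odd, $\mathrm{Ext}^{s,2q}\otimes\mathbb Z_{(p)}=\mathrm{Ext}^{s,2q}_{BP_*BP}$ vanishes unless $q=k(p-1)$ with $s\le k$. It vanishes for $s=0<q$. For $q=p-1$, $s=1$ it is $\mathbb Z/p$.

**Fact 6 (convergence).** If $F$ has finite cohomological dimension, the filtration on the stalks of the homotopy sheaves $\Pi_{a,b}(f_qE)$ by the images of $\Pi_{a,b}(f_mE)$ is finite, exhaustive and separated, for every finite spectrum $E$ (Levine, *Convergence of Voevodsky's slice tower*, Doc. Math. 2013). For $E=1$ and the stalk at $\operatorname{Spec}F$, the filtration becomes constant, and by separatedness the constant value is $0$. That is, for all $a,b,q$ the map $\pi_{a,b}(f_m1)\to\pi_{a,b}(f_q1)$ is zero for $m\gg0$.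

**Fact 7 (motivic cohomology of a field $F$).**

* $H^{a,b}(F;A)=0$ if $a>b$ or $b<0$. $H^{a,0}(F;\mathbb Z)$ is $\mathbb Z$ for $a=0$ and $0$ otherwise. $H^{1,1}(F;\mathbb Z)=F^\times$, $H^{0,1}(F;\mathbb Z)=0$ and $H^{2,1}(F;\mathbb Z)=0$.
* The norm residue theorem (Voevodsky, Rost) gives $K^M_a(F)/p\cong H^a(F,\mu_p^{\otimes a})$. More generally, the ring map $H^{a,b}(F;\mathbb Z/m)\to H^a_{\text{ét}}(F,\mu_m^{\otimes b})$ is an isomorphism for $a\le b$, $b\ge0$, naturally in $F$.
* For a field extension $h$, $h^*H\mathbb Z\cong H\mathbb Z$ as ring spectra (Hoyois, loc. cit.; Spitzweck, *A commutative $\mathbb P^1$-spectrum representing motivic cohomology over Dedekind domains*).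

Here $K^M_a$ is Milnor $K$-theory, generated by symbols $\{a_1,\dots,a_n\}$ with $K_1^M(F)=F^\times$. The étale cohomology of a field is the Galois cohomology of $G_F$.

**Example 3.1.** Take $p=3$. By Facts 4 and 5, $s_1(1)_{(3)}=0$ and $s_2(1)_{(3)}=\Sigma^{3,2}H\mathbb Z/3$. By (3.1) this slice contributes $H^{3-n,2}(L;\mathbb Z/3)$ to stem $n$ in weight $0$. Suppose $\mu_3\subset L$. In stem $3$ this is $H^0(L,\mu_3^{\otimes2})\cong\mathbb Z/3$, the size of the $3$-torsion in $\pi_3(S)$. In stem $2$ it is $H^1(L,\mu_3^{\otimes2})\cong L^\times/L^{\times3}$, and in stem $1$ it is $H^2(L,\mu_3^{\otimes2})\cong K_2^M(L)/3$. Classically there is no $3$-torsion in stems $1$ and $2$. So for $c^*_{L/L}$ to be full and faithful, these contributions must disappear somehow. If $L^\times$ is divisible they are zero from the start.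

This also shows why the "only if" part resists a natural attempt. If $L\ne\overline L$, one takes a nontrivial finite extension $L'/L$ and hopes that $\mathrm{SH}_L$ detects it. But $\operatorname{Spec}L'_+$ is not constant, and Lemma 2.3 involves only $\pi_{n,0}(1_L)$. The slices of $1_L$ feed this group only with $H^{a,0}(L;\mathbb Z)$ and the groups $H^a(L,\mu_m^{\otimes q})$. Once $\mu_m\subset L$, the latter are cohomology groups of $G_L$ with *constant* coefficients. In degree $1$ they are $\mathrm{Hom}(G_L,\mathbb Z/m)$, which sees only abelian extensions. The attempt stops here for a field like $\mathbb Q^{\rm solv}$, whose nontrivial finite Galois extensions are all nonsolvable.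

## 4. Divisible multiplicative groups and cohomology with constant coefficients

This section proves (2)⇔(3)⇔(4). The following lemma lets us test divisibility only at primes $p$ with $\mu_p\subset L$.

**Lemma 4.1.** If $L^\times=L^{\times p}$ for every prime $p$ with $\mu_p\subset L$, then $L$ contains all roots of unity and $L^\times$ is divisible.

*Proof.* Suppose some $\mu_p\not\subset L$, and take $p$ minimal. Since $\mu_2=\{\pm1\}\subset L$, we have $p>2$. The extension $L(\mu_p)/L$ is nontrivial and cyclic of degree dividing $p-1$. So it contains a cyclic subextension $M/L$ of prime degree $\ell<p$. By minimality $\mu_\ell\subset L$, and Kummer theory gives $M=L(\sqrt[\ell]a)$ with $a\notin L^{\times\ell}$. This contradicts the hypothesis at $\ell$.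

So $\mu_p\subset L$, hence $L^\times=L^{\times p}$, for all primes $p$, and $L^\times$ is divisible. Let $z\in L$ be a primitive $p^r$-th root of unity, $r\ge1$, and $w\in L$ with $w^p=z$. Then $w^{p^{r+1}}=1$ and $w^{p^r}=z^{p^{r-1}}\ne1$, so $w$ has order $p^{r+1}$. Inductively $L$ contains all roots of unity of prime power order, and so all roots of unity. ∎

**(2)⇒(4).** By Lemma 4.1, all $\mu_m\subset L$, so $\mu_p^{\otimes a}\cong\mathbb Z/p$ as Galois modules. For $a>0$,
$$H^a(L,\mathbb Z/p)\cong H^a(L,\mu_p^{\otimes a})\cong K^M_a(L)/p=0,$$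
because in a symbol $\{a_1,\dots,a_n\}$ we may write $a_1=b^p$, which makes it $p$ times a symbol. For general $m$, induct on the number of prime factors, using the long exact sequences of $0\to\mathbb Z/m'\to\mathbb Z/m\to\mathbb Z/p\to0$ with $m=pm'$.

**(4)⇒(3).** A nontrivial finite solvable group has a nontrivial abelian quotient, hence a quotient $\mathbb Z/p$ for some prime $p$. So a nontrivial finite solvable (in particular, abelian) Galois extension of $L$ gives a nonzero element of $\mathrm{Hom}(G_L,\mathbb Z/p)=H^1(G_L,\mathbb Z/p)$. The same fact about quotients shows that the two versions of (3) agree.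

**(3)⇒(2).** The extension $L(\mu_p)/L$ is abelian, so $\mu_p\subset L$. Then for $a\in L^\times$ the extension $L(\sqrt[p]a)/L$ is cyclic, hence trivial, so $a\in L^{\times p}$. This holds for all primes $p$, so $L^\times$ is divisible. ∎

## 5. Comparison with the algebraic closure when $\mathrm{cd}$ is finite

**Proposition 5.1.** Let $K$ have characteristic $0$, finite cohomological dimension, and divisible $K^\times$. Then $\pi_n(S)\to\pi_{n,0}(1_K)$ is an isomorphism for all $n$.

The idea is to compare $K$ with $\overline K$, where Fact 1 gives the answer. On each slice the comparison map is an isomorphism by condition (4), and convergence carries this over to the sphere.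

**Step 1: reduction to injectivity.** The composite
$$\pi_n(S)\to\pi_{n,0}(1_K)\to\pi_{n,0}(1_{\overline K})$$
is an isomorphism by Fact 1, so the second map is surjective. If it is also injective, it is an isomorphism, and then so is the first map.

**Step 2: two homology theories on $\mathrm{SH}_K$.** This step makes the comparison available for every term of the slice tower over $K$. For $E\in\mathrm{SH}_K$ and $K'\subset\overline K$ finite over $K$, put
$$E_n(K')=[\Sigma^n\operatorname{Spec}K'_+,E]_{\mathrm{SH}_K},\qquad E_n(\overline K):=\operatorname{colim}_{K'}E_n(K').$$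
Since filtered colimits are exact, both $E\mapsto E_n(K)$ and $E\mapsto E_n(\overline K)$ turn cofiber sequences into long exact sequences. The map $E_n(K)\to E_n(\overline K)$ is natural in $E$ and respects these sequences. For $E=1_K$, adjunction along $\operatorname{Spec}K'\to\operatorname{Spec}K$ gives $E_n(K')=\pi_{n,0}(1_{K'})$, and Fact 3 gives $E_n(\overline K)=\pi_{n,0}(1_{\overline K})$.

**Step 3: slices.** *For $E=s_q(1)$, $q\ge0$, the map $E_n(K)\to E_n(\overline K)$ is an isomorphism for all $n$.*

For $q=0$ we have $E=H\mathbb Z$ and $E_n(K')=H^{-n,0}(K';\mathbb Z)$, which is $\mathbb Z$ for $n=0$ and $0$ otherwise. Pullback sends $1$ to $1$, so the map is an isomorphism.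

For $q\ge1$, Facts 4 and 5 show that $E$ is a finite sum of spectra $\Sigma^{2q-s,q}H\mathbb Z/m$. So our map is a finite sum of maps
$$H^{a,q}(K;\mathbb Z/m)\to\operatorname{colim}_{K'}H^{a,q}(K';\mathbb Z/m),\qquad a=2q-s-n.$$
For $a>q$ both sides vanish by Fact 7. For $a\le q$, Fact 7 and the continuity of Galois cohomology turn the map into
$$H^a(K,\mu_m^{\otimes q})\to H^a(\overline K,\mu_m^{\otimes q}).$$

* For $a<0$ both sides are $0$.
* For $a=0$ it is an isomorphism, because $\mu_m\subset K$ by Lemma 4.1.
* For $a>0$ the right side is $0$. The left side is isomorphic to $H^a(K,\mathbb Z/m)$, again because $\mu_m\subset K$, and this is $0$ by (2)⇒(4).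

**Step 4: finite pieces of the tower.** *The same holds for $E=1/f_q1$, $q\ge0$.* Since $f_01=1$, we have $1/f_01=0$, where the claim is trivial. For the induction, the cofiber sequence $s_q(1)\to1/f_{q+1}1\to1/f_q1$ gives the exact sequence
$$(1/f_q1)_{n+1}\to(s_q1)_n\to(1/f_{q+1}1)_n\to(1/f_q1)_n\to(s_q1)_{n-1}$$
for $K$ and for $\overline K$. The four outer comparison maps are isomorphisms by induction and Step 3, so the middle one is, by the five lemma.

**Step 5: convergence.** Let $x\in\pi_{n,0}(1_K)$ map to $0$ in $\pi_{n,0}(1_{\overline K})=(1_K)_n(\overline K)$. Then the image of $x$ in $(1/f_q1)_n(\overline K)$ is $0$. By Step 4 its image in $(1/f_q1)_n(K)$ is $0$. Hence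
$$x\in\operatorname{im}\big(\pi_{n,0}(f_q1)\to\pi_{n,0}(1_K)\big)\quad\text{for every }q.\tag{5.1}$$
Since $\mathrm{cd}(K)<\infty$, Fact 6 (with $f_01=1$ as target) says this image is $0$ for $q\gg0$. So $x=0$. ∎

**Corollary 5.2.** For $L=\mathbb Q^{\rm solv}$ the functor $c^*_{L/L}$ is full and faithful, but $L$ is not algebraically closed. So the assertion "$c^*_{L/L}$ is full and faithful if and only if $L$ is algebraically closed" is disproved.

*Proof.* By Lemma 1.2, $L^\times$ is divisible and $\mathrm{cd}(L)<\infty$. Proposition 5.1 and Lemma 2.3 give full faithfulness, and Lemma 1.3 says that $L\ne\overline L$. ∎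

## 6. Every field with divisible multiplicative group: (2)⇒(1)

Let $L^\times$ be divisible, with no assumption on $\mathrm{cd}(L)$. If we repeat the last proof over $L$, Steps 1–4 go through word for word, since they use only divisibility. So an element $x$ of the kernel still satisfies (5.1). What is missing is Fact 6: condition (4) concerns only constant coefficients, and it hands us no bound on $\mathrm{cd}(L)$ to quote. The way around is to exhaust $L$ by fields that satisfy both hypotheses of Proposition 5.1.

**Step 1: exhaustion.** Let $K_0$ run through the finitely generated subfields of $L$, and form $K_0^{\rm solv}$ inside $\overline L$. If $F/K_0$ is finite Galois solvable, then $FL/L$ is finite Galois with group isomorphic to $\mathrm{Gal}(F/F\cap L)$, a subgroup of a solvable group. So $FL/L$ is solvable, hence trivial by (2)⇒(3), and $F\subset L$. Thus $K_0^{\rm solv}\subset L$. In the same way, if $K_0\subset K_1$, then $FK_1/K_1$ is finite Galois solvable, so $K_0^{\rm solv}\subset K_1^{\rm solv}$. The family is therefore directed. Each $x\in L$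 lies in $\mathbb Q(x)\subset\mathbb Q(x)^{\rm solv}$. So $L=\bigcup K_0^{\rm solv}$ is a filtered union.

**Step 2: passing to the colimit.** By Lemma 1.2 and Proposition 5.1, $\pi_n(S)\to\pi_{n,0}(1_{K_0^{\rm solv}})$ is an isomorphism for every $K_0$ and $n$. By Fact 3, $\pi_n(S)\to\pi_{n,0}(1_L)$ is an isomorphism. Lemma 2.3 gives (1). ∎

## 7. The stem $2p-4$ and the direct lifting attempt

It remains to prove (1)⇒(5)⇒(2).

**(1)⇒(5).** By Fact 2, $L$ is quadratically closed. For $p$ odd, full faithfulness gives $\pi_{2p-4,0}(1_L)\otimes\mathbb Z_{(p)}\cong\pi_{2p-4}(S)\otimes\mathbb Z_{(p)}$. This is $0$, because $2p-4>0$ and the first $p$-torsion in positive stems is in stem $2p-3$ (Serre). ∎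

**(5)⇒(2), the setting.** Suppose $L$ is quadratically closed and $L^\times$ is not divisible. By Lemma 4.1 there is a prime $p$ with $\mu_p\subset L$ and $L^\times\ne L^{\times p}$, and $p$ is odd since $L$ is quadratically closed. Our goal is to show
$$\pi_{2p-4,0}(1_L)\otimes\mathbb Z_{(p)}\ne0.\tag{7.1}$$

**The $p$-local slices.** By Facts 4 and 5, over any field of characteristic $0$,
$$s_j(1)_{(p)}=0\ \ (1\le j\le p-2),\qquad s_{p-1}(1)_{(p)}\cong\Sigma^{2p-3,p-1}H\mathbb Z/p.\tag{7.2}$$
For $j\ge p$, $s_j(1)_{(p)}$ is zero unless $j=k(p-1)$ with $k\ge2$. In that case it is a finite sum of spectra $\Sigma^{2j-s,j}HA$ with $s\le k$ and $A$ finite.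

As in Example 3.1, $\pi_{2p-4,0}(s_{p-1}(1)_{(p)})=H^{1,p-1}(L;\mathbb Z/p)\cong L^\times/L^{\times p}\ne0$. So there is a candidate class. The direct attempt is to lift it to $f_{p-1}1_L$. The obstruction lies in $\pi_{2p-5,0}(f_p1_L)_{(p)}$. For $j=k(p-1)\ge p$ the slice $s_j$ contributes to $\pi_{2p-5,0}$ only groups $H^{2j-s-2p+5,\,j}(L;A)$. Their degree minus weight is
$$j-s-2p+5\ \ge\ k(p-1)-k-2p+5=k(p-2)-2p+5\ \ge\ 1,\tag{7.3}$$
so they all vanish. If $\mathrm{cd}(L)$ is finite, Fact 6 then gives $\pi_{2p-5,0}(f_p1_L)_{(p)}=0$ and the lift exists. But $L$ is an arbitrary quadratically closed field here. Without a bound on $\mathrm{cd}(L)$, the vanishing on every slice $s_j$, $j\geq p$, does not let us conclude that the obstruction group vanishes. This is where the attempt stops.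

The way past is to do the lifting over $\mathbb Q(i)$, where Fact 6 holds, and to pull the result back to $L$. The class of a non-$p$-th power $u\in L^\times$ does not come from $\mathbb Q(i)$ in general. So what we lift over $\mathbb Q(i)$ is a *map* out of a suspension of $1/p$. The arithmetic of $L$ enters afterwards, through an element of $\pi_{-1,-(p-1)}(1_L/p)$.

## 8. A map over $\mathbb Q(i)$ and a class over $L$: (5)⇒(2)

Let $\iota:1\to1/p$ be the inclusion of the bottom cell, and let $r:1/p\to H\mathbb Z/p$ be induced by the unit $1\to H\mathbb Z$ on cofibers of $p$ (the unit smashed with $1/p$). Then $r\iota$ is the unit of $H\mathbb Z/p$.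

**Step 1: a vanishing over $\mathbb Q(i)$, to remove the lifting obstruction.** Let $F=\mathbb Q(i)$, with $\mathrm{cd}(F)=2$. We claim that
$$\pi_{a,p-1}(f_p1)\otimes\mathbb Z_{(p)}=0\quad\text{for }a\in\{2p-3,\,2p-4\}.\tag{8.1}$$
For $j\ge p$ with nonzero slice, $j=k(p-1)$, $k\ge2$, a summand $\Sigma^{2j-s,j}HA$ contributes $H^{2j-s-a,\,j-p+1}(F;A)$ to $\pi_{a,p-1}$. Its degree minus weight is
$$j-s-a+p-1\ \ge\ k(p-1)-k-(2p-3)+(p-1)=(k-1)(p-2)\ \ge\ 1,$$
so it vanishes by Fact 7. Thus $\pi_{a,p-1}(s_j(1)_{(p)})=0$ for all $j\ge p$, and $\pi_{a,p-1}(f_{j+1}1)_{(p)}\to\pi_{a,p-1}(f_j1)_{(p)}$ is surjective. Composing, $\pi_{a,p-1}(f_m1)_{(p)}\to\pi_{a,p-1}(f_p1)_{(p)}$ is surjective for all $m\ge p$. By Fact 6 it is zero for $m\gg0$. This proves (8.1).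

**Step 2: the map $\varphi$ over $\mathbb Q(i)$.** We lift $\Sigma^{2p-3,p-1}r$ from $s_{p-1}$ to $f_{p-1}$. The cofiber sequence $1\xrightarrow{p}1\to1/p\to\Sigma1$ gives an exact sequence
$$\pi_{2p-3,p-1}(f_p1_{(p)})\to[\Sigma^{2p-3,p-1}1/p,\ \Sigma f_p1_{(p)}]\to\pi_{2p-4,p-1}(f_p1_{(p)}).$$
Both outer groups vanish by (8.1), so the middle one does. By the triangle $f_p1_{(p)}\to f_{p-1}1_{(p)}\to s_{p-1}(1)_{(p)}\to\Sigma f_p1_{(p)}$, the map
$$\Sigma^{2p-3,p-1}r:\ \Sigma^{2p-3,p-1}1/p\to\Sigma^{2p-3,p-1}H\mathbb Z/p\cong s_{p-1}(1)_{(p)}$$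
lifts to a map
$$\varphi:\ \Sigma^{2p-3,p-1}1/p\to f_{p-1}1_{(p)}.\tag{8.2}$$

Now we pass to $L$ and look for $x\in\pi_{-1,-(p-1)}(1_L/p)$ with $r(x)\ne0$ in $H^{1,p-1}(L;\mathbb Z/p)$. It will be a product of $[u]$ with $p-2$ factors that raise the weight.

**Step 3: $\pi_{-1,-1}(1_L)$ is exactly $L^\times$.** Recall Milnor–Witt $K$-theory $K^{MW}_*(F)$. It is generated by symbols $[a]$ of degree $1$, $a\in F^\times$, and $\eta$ of degree $-1$, commuting with the symbols, with relations
$$[a][1-a]=0\ (a\ne1),\qquad[ab]=[a]+[b]+\eta[a][b],\qquad\eta h=0\ \text{ where }h=2+\eta[-1].$$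
A standard consequence is $[a][-a]=0$. For a small computation, write $c=(-1)(-c)$ and multiply $[c]=[-1]+[-c]+\eta[-1][-c]$ on the right by $[c]$. Since $[-c][c]=0$, we get $[c][c]=[-1][c]$.

**Fact 8** (Morel). $\pi_{-1,-1}(1_F)=K^{MW}_1(F)$. The unit $1\to H\mathbb Z$ induces the canonical surjection $K_1^{MW}(F)\to K_1^M(F)=F^\times$, $[a]\mapsto a$, with kernel $\eta K_2^{MW}(F)$.

The kernel is generated by the elements $\eta^{n+1}[a_1]\cdots[a_{n+2}]$, $n\ge0$. In our $L$ every $a\in L^\times$ is a square $c^2$, and
$$[c^2]=2[c]+\eta[c][c]=(2+\eta[-1])[c]=h[c],$$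
so $\eta[a]=\eta h[c]=0$. Hence the kernel is $0$ and $\pi_{-1,-1}(1_L)\to H^{1,1}(L;\mathbb Z)=L^\times$ is an isomorphism.

**Step 4: a class $\tilde\tau$ that raises the weight by one.** Let $\zeta\in\mu_p(L)$ be primitive. By Step 3, $[\zeta]$ is killed by $p$, since $\zeta^p=1$. The exact sequence
$$\pi_{0,-1}(1_L/p)\xrightarrow{\ \partial\ }\pi_{-1,-1}(1_L)\xrightarrow{\ p\ }\pi_{-1,-1}(1_L)$$
provides $\tilde\tau\in\pi_{0,-1}(1_L/p)$ with Bockstein $\partial\tilde\tau=[\zeta]$. Put $\tau=r(\tilde\tau)\in H^{0,1}(L;\mathbb Z/p)$. Since $r$ comes from a map of cofiber sequences, the Bockstein of $\tau$ in $H^{1,1}(L;\mathbb Z)=L^\times$ is $\zeta\ne1$. So $\tau\ne0$.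

**Step 5: a product on $1/p$ compatible with $r$, to form powers of $\tilde\tau$.** First, $p\cdot\mathrm{id}_{S/p}=0$ in $\mathrm{SH}$ for $p$ odd. There is an exact sequence $\pi_1(S/p)\to[S/p,S/p]\to\pi_0(S/p)=\mathbb Z/p$. Also $\pi_1(S/p)=0$, because $\pi_1(S)/p=(\mathbb Z/2)/p=0$ and $\pi_0(S)=\mathbb Z$ has no $p$-torsion. So $[S/p,S/p]$ embeds into $\mathbb Z/p$ and is killed by $p$.

In the cofiber sequence $S\wedge S/p\xrightarrow{p}S\wedge S/p\to S/p\wedge S/p$ the first map is therefore zero. So the identity of $S/p=S\wedge S/p$ extends along $S\wedge S/p\to S/p\wedge S/p$ to a product $S/p\wedge S/p\to S/p$. Applying $c^*_{L/L}$ gives $m:1/p\wedge1/p\to1/p$ with $m\circ(\iota\wedge\mathrm{id})=\mathrm{id}$.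

*Claim:* $r\circ m=\mathrm{mult}\circ(r\wedge r)$. Restrict both maps along $\iota\wedge\iota:1\to1/p\wedge1/p$. The left side gives $r\,m\,(\iota\wedge\mathrm{id})\,\iota=r\iota$, the unit of $H\mathbb Z/p$. The right side gives the product of the unit with itself, again the unit. So the difference of the two maps factors through the cofiber $C$ of $\iota\wedge\iota=(\iota\wedge\mathrm{id})\circ\iota$. By the octahedral axiom there is a cofiber sequence $\Sigma1\to C\to\Sigma1/p$, so $C$ is built from $\Sigma1,\Sigma1,\Sigma^21$. Since $[\Sigma^j1,H\mathbb Z/p]=H^{-j,0}(L;\mathbb Z/p)\cong H^{-j}(L,\mathbb Z/p)=0$ for $j>0$ by Fact 7, we get $[C,H\mathbb Z/p]=0$. The difference is zero.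

Consequently, for the product $\alpha\beta=m\circ(\alpha\wedge\beta)$ on $\pi_{*,*}(1_L/p)$ we have $r(\alpha\beta)=r(\alpha)r(\beta)$. We do not need $m$ to be associative.

**Step 6: the class $x$.** Choose $u\in L^\times\setminus L^{\times p}$. Let
$$t=\tilde\tau(\tilde\tau(\cdots\tilde\tau))\in\pi_{0,-(p-2)}(1_L/p)\quad(p-2\ge1\text{ factors}),\qquad x=[u]\cdot t\in\pi_{-1,-(p-1)}(1_L/p),$$
where $[u]\in\pi_{-1,-1}(1_L)$ acts through $1\wedge1/p=1/p$. The map $r$ respects this action, and $\pi_{*,*}(1_L)$ acts on $\pi_{*,*}(H\mathbb Z/p)$ through the unit. So by Step 5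
$$r(x)=\bar u\,\tau^{p-2}\in H^{1,p-1}(L;\mathbb Z/p),\tag{8.3}$$
where $\bar u\in H^{1,1}(L;\mathbb Z/p)$ is the reduction of $u\in H^{1,1}(L;\mathbb Z)=L^\times$. The long exact sequence for $H\mathbb Z\xrightarrow{p}H\mathbb Z\to H\mathbb Z/p$ gives an injection $L^\times/p\hookrightarrow H^{1,1}(L;\mathbb Z/p)$, so $\bar u\ne0$.

By Fact 7, $\tau\ne0$ corresponds to a nonzero element, hence a generator $\zeta'$, of $H^0(L,\mu_p)=\mu_p(L)\cong\mathbb Z/p$. As $\mu_p\subset L$, tensoring with $\zeta'$ is an isomorphism of Galois modules $\mu_p^{\otimes b}\to\mu_p^{\otimes b+1}$. So cup product with it is an isomorphism $H^1(L,\mu_p^{\otimes b})\to H^1(L,\mu_p^{\otimes b+1})$. The comparison in Fact 7 is a ring map and an isomorphism in these bidegrees. So multiplication by $\tau$ is an isomorphism $H^{1,b}(L;\mathbb Z/p)\to H^{1,b+1}(L;\mathbb Z/p)$ for $b\ge1$. Hence $r(x)\ne0$.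

**Step 7: pulling $\varphi$ back to $L$.** Since $L$ is quadratically closed, $-1$ is a square in $L$, and there is $h:\operatorname{Spec}L\to\operatorname{Spec}\mathbb Q(i)$. The suspension $\Sigma^{2p-3,p-1}x$ is a map $S^{2p-4,0}\to\Sigma^{2p-3,p-1}1_L/p$, so we may put
$$y=h^*\varphi\circ\Sigma^{2p-3,p-1}x\ \in\ \pi_{2p-4,0}(h^*f_{p-1}1_{(p)}).$$
Since $h^*H\mathbb Z\cong H\mathbb Z$ as ring spectra, hence compatibly with units, $h^*r$ is the map $r$ over $L$. By (8.2), the image of $y$ in
$$\pi_{2p-4,0}(h^*s_{p-1}(1)_{(p)})=\pi_{2p-4,0}(\Sigma^{2p-3,p-1}H\mathbb Z/p)=H^{1,p-1}(L;\mathbb Z/p)$$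
is $r(x)\ne0$. So $y\ne0$.

**Step 8: $y$ survives in the sphere.** Over $\mathbb Q(i)$, (7.2) and the cofiber sequences $s_j(1)\to1/f_{j+1}1\to1/f_j1$ give $(1/f_{p-1}1)_{(p)}\cong s_0(1)_{(p)}=H\mathbb Z_{(p)}$. So there is a triangle $f_{p-1}1_{(p)}\to1_{(p)}\to H\mathbb Z_{(p)}$. The functor $h^*$ is exact, preserves coproducts, and preserves $1$ and $H\mathbb Z$. Applying it yields the exact sequence
$$0=H^{-(2p-3),0}(L;\mathbb Z_{(p)})=\pi_{2p-3,0}(H\mathbb Z_{(p)})\to\pi_{2p-4,0}(h^*f_{p-1}1_{(p)})\to\pi_{2p-4,0}(1_L)\otimes\mathbb Z_{(p)}.$$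
Hence $y$ has nonzero image in $\pi_{2p-4,0}(1_L)\otimes\mathbb Z_{(p)}$. This is (7.1), and it contradicts (5). So (5)⇒(2). ∎

With Sections 4 and 6 and (1)⇒(5) this proves Theorem 2.1. For $L=\mathbb Q^{\rm quad}$ we may take $p=3$, since $\zeta_3=\frac{-1+\sqrt{-3}}2\in L$, and $u=2$. Then $x=[2]\cdot\tilde\tau$, and $y$ gives a nonzero class in $\pi_{2,0}(1_L)\otimes\mathbb Z_{(3)}$, whereas $\pi_2(S)\otimes\mathbb Z_{(3)}=0$.

**Remark 8.1 (descending the class instead).** The attempt of Section 7 can also be rescued by moving the class to a small field. Let $L_0=\mathbb Q(i,\zeta,u)\subset L$. It is finitely generated of transcendence degree at most $1$ and contains $i$, so $\mathrm{cd}(L_0)\le3$. By (7.3) and Fact 6 over $L_0$, argued as in Step 1, $\pi_{2p-5,0}(f_p1_{L_0})_{(p)}=0$. So every class in $H^{1,p-1}(L_0;\mathbb Z/p)=\pi_{2p-4,0}(s_{p-1}(1)_{(p)})$ lifts to $\pi_{2p-4,0}(f_{p-1}1_{(p)})$. Lift $\bar u\,\tau_0^{p-2}$, where $\tau_0\in H^{0,1}(L_0;\mathbb Z/p)$ has Bockstein $\zeta$. Pullback to $L$ is a ring map, compatible with units and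 Bocksteins. It sends $[u],[\zeta]$ to $[u],[\zeta]$, and so sends $\bar u\,\tau_0^{p-2}$ to $\bar u\,\tau^{p-2}$ with $\tau$ of Bockstein $\zeta\ne1$. This is nonzero by the second half of Step 6, and Step 8, applied to $\operatorname{Spec}L\to\operatorname{Spec}L_0$, finishes. This route avoids Steps 1–5 at the cost of a base field and a lift that depend on $u$. The map $\varphi$ depends only on $p$.

## 9. The Galois case: proof of Complement 2.2

Let $L/k$ be finite Galois with group $G$ and $c^*_{L/k}$ full and faithful. We verify condition (5) for $L$.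

**Step 1: $L$ is quadratically closed.** By Fact 2, either $L=k$ is quadratically closed, or $k$ is euclidean and $L=k[i]$. In the second case let $z=a+bi$ with $a,b\in k$. Then $a^2+b^2=n^2$ with $n\ge0$ in $k$, and $n\ge|a|$. So $\frac{n+a}2=c^2$ and $\frac{n-a}2=d^2$ with $c,d\in k$. Now $c^2-d^2=a$ and $(2cd)^2=n^2-a^2=b^2$. After changing the sign of $d$ if necessary, $2cd=b$ and $(c+di)^2=z$. So every element of $L$ is a square.

**Step 2: the homotopy groups.** The functor sends the free orbit $G=G/e$ to $\operatorname{Spec}L$. Full faithfulness and adjunction give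
$$\pi_n(S)\cong[\Sigma^nG_+,S]_{\mathrm{SH}_G}\cong[\Sigma^n\operatorname{Spec}L_+,1_k]_{\mathrm{SH}_k}\cong\pi_{n,0}(1_L).$$
For $n=2p-4$ with $p$ odd, the left side has no $p$-local part, as in (1)⇒(5). Hence $\pi_{2p-4,0}(1_L)\otimes\mathbb Z_{(p)}=0$ for all odd $p$.

So $L$ satisfies (5), and (5)⇒(2) shows that $L^\times$ is divisible. ∎
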